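# Codimension of the Andreotti–Mayer loci at simple abelian varieties

## 1. Theta divisors, simple abelian varieties, and the loci $N_k$

We work over $\mathbb C$. "For general $a$" means for all $a$ outside a proper closed subset of the irreducible variety in play.

**Definition 1.1 (ppav).** A complex principally polarized abelian variety (ppav) of dimension $g$ is a pair $(A,\Theta)$. It can be written as $A=A_\tau=\mathbb C^g/(\mathbb Z^g+\tau\mathbb Z^g)$ with $\tau\in\mathbb H_g$ (symmetric $g\times g$ matrices with positive definite imaginary part), where the symmetric theta divisor is $\Theta=\{\theta(\tau,z)=0\}$ for Riemann's theta function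
$$\theta(\tau,z)=\sum_{n\in\mathbb Z^g}\exp\big(\pi i\,n^t\tau n+2\pi i\,n^tz\big).$$
The moduli space of ppav is $\mathcal A_g$; its dimension is $g(g+1)/2$.

*Example.* For $g=1$, $A$ is an elliptic curve and $\Theta$ is one point, a simple zero of $\theta$.

**Definition 1.2 (decomposable, simple).** A ppav is decomposable if it is a product of ppav of lower dimension. An abelian variety is simple if its only abelian subvarieties are $0$ and itself.

*Example.* The product $E_1\times E_2$ of two elliptic curves, with $\theta=\theta_1(z_1)\theta_2(z_2)$, is decomposable, hence not simple. The two notions differ. Let $C$ be a smooth genus $2$ curve $y^2=x^6+\alpha x^4+\beta x^2+1$. It maps onto the elliptic curve $y^2=u^3+\alpha u^2+\beta u+1$ by $u=x^2$, so $J(C)$ is not simple. Its theta divisor is isomorphic to $C$, hence irreducible, while the theta divisor of a product is reducible. So $J(C)$ is indecomposable.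

**Definition 1.3 (Andreotti–Mayer locus).** For $k\ge0$,
$$N_k=\{(A,\Theta)\in\mathcal A_g:\dim\operatorname{Sing}\Theta\ge k\}.$$

*Example.* Let $A=E_1\times A'$ with $\dim A'=g-1$, so $\theta=\theta_1(z_1)\theta'(z')$, and let $p$ be the simple zero of $\theta_1$. Then
$$\operatorname{Sing}\Theta=(\{p\}\times\Theta')\cup(E_1\times\operatorname{Sing}\Theta').$$
The first piece has dimension $g-2$. The second has dimension at most $1+(g-3)$, because $\Theta'$ is reduced. So $\dim\operatorname{Sing}\Theta=g-2$. These products form a locus of dimension $1+\frac{g(g-1)}2$, that is, of codimension $g-1$.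

**Definition 1.4 (component consisting of simple abelian varieties).** This is an irreducible component of $N_k$ whose general point is a simple abelian variety. Here "general" may also exclude countably many proper closed subsets.

*Example.* For $g=5$ the Jacobian locus is a component of $N_1$ with simple general point. Its codimension is $15-12=3$.

The following results will be quoted or give context.

* Beauville: $N_0$ is a divisor. Debarre: for $g\ge4$ it has two irreducible components, one of them the theta-null divisor. Mumford: $N_1$ has codimension at least $2$.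
* Ein–Lazarsfeld: $N_{g-2}$ is the locus of decomposable ppav.
* Andreotti–Mayer: the Jacobian locus is an irreducible component of $N_{g-4}$, and the hyperelliptic locus is an irreducible component of $N_{g-3}$.
* Ciliberto–van der Geer: for $1\le k\le g-3$, every component of $N_k$ with simple general point has codimension at least $k+2$, and at least $k+3$ if $k>g/3$. Also, for $g\ge4$, $N_1$ has codimension at least $3$.

In particular, for $g\ge5$ a component of $N_2$ consisting of simple abelian varieties has codimension at least $4$. The question, posed as a conjecture in Samuel Grushevsky and Klaus Hulek, "Principally polarized semi-abelic varieties of small torus rank, and the Andreotti-Mayer loci", arXiv:1103.1858 (2011), asks for one more: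

> Let $g\ge6$. Is the codimension in $\mathcal A_g$ of any component of $N_2$ consisting of simple abelian varieties at least $5$?

**Small $g$.** For $g=1$ the locus $N_2$ is empty. For $2\le g\le4$ we have $N_2\subset N_{g-2}$, so all members are decomposable and there is nothing to ask. For $g=5$ the bound $k+3$ applies, because $2>5/3$, and gives $5$. The known components agree. The hyperelliptic locus for $g=5$ is a component of $N_2$ of codimension $15-9=6$. The Jacobian locus for $g=6$ is a component of $N_2$ of codimension $21-15=6$. For $g\ge 6$ we have $2\le g/3$, and the quoted bound stops at $4$.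

## 2. Reduction to two codimension bounds

The answer is yes, and the same holds for all $k\ge2$.

**Theorem 1.** Let $g\ge6$. Every irreducible component of $N_2$ whose general point is simple has codimension $\ge5$ in $\mathcal A_g$.

**Theorem 2.** Let $2\le k\le g-3$. Every irreducible component of $N_k$ whose general point is simple has codimension $\ge k+3$ in $\mathcal A_g$.

The hypothesis $k\ge2$ is needed: the Jacobian locus for $g=5$ has $k=1$ and codimension $3=k+2$.

Let $N$ be a component of some $N_k$, $k\ge1$, with simple general point. Put $r=\dim\operatorname{Sing}\Theta$ at a general point of $N$ and $c=\operatorname{codim}N$. Then $r\ge k$, and $N\subset N_r\subset N_k$, so $N$ is also a component of $N_r$.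

**Proposition A.** If $r\ge1$, then $c\ge r+2$.

**Proposition B.** If $r\ge2$ and $c\le g-2$, then $c\ge r+3$.

**Theorem 1 from A and B.** Here $r\ge2$. If $c\le4$, then A gives $r+2\le c\le 4$, so $r=2$ and $c=4\le g-2$. Then B gives $c\ge5$, a contradiction. Only $r=2$ of B is used.

**Theorem 2 from A and B.** Here $r\ge k\ge2$. A simple ppav is not decomposable, so $r\le g-3$ by Ein–Lazarsfeld. If $r\le g-4$ and $c\le r+2$, then A gives $c=r+2\le g-2$, contradicting B. If $r=g-3$, then $g\ge5$, so $2g>9$, that is, $r=g-3>g/3$. The theorem of Ciliberto–van der Geer, applied to the component $N$ of $N_r$, gives $c\ge r+3$. In all cases $c\ge r+3\ge k+3$.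

It remains to prove A and B.

## 3. Quadrics along the singular locus

The aim of this section is to attach to each general singular point of $\Theta$ a quadric that lies in the conormal space of $N$ and is killed by the tangent space of $\operatorname{Sing}\Theta$.

**Symmetric tensors.** Put $E=T_0A=\mathbb C^g$ with basis $e_1,\dots,e_g$, and $E^*=H^0(\Omega^1_A)$ with dual basis $e_k^*=dz_k$. A tangent vector to moduli is a symmetric $D=(\sigma_{ij})\in\mathrm{Sym}^2E$, also viewed as a map $D:E^*\to E$; we write $D(\alpha,\beta)=\alpha(D\beta)$. A quadric is $Q\in\mathrm{Sym}^2E^*$, also viewed as a map $Q:E\to E^*$. They are paired by $\langle D,Q\rangle=\sum\sigma_{ij}Q_{ij}$. For $\alpha,\beta\in E^*$ the product $\alpha\beta$ is the quadric with $(\alpha\beta)(x,x)=\alpha(x)\beta(x)$, and then $\langle D,\alpha\beta\rangle=D(\alpha,\beta)$.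

**The heat equation.** Differentiating the theta series term by term, $\partial_i\partial_j$ multiplies a term by $(2\pi i)^2n_in_j$, and moving $\tau$ in the direction $D$ multiplies it by $\pi i\sum\sigma_{ij}n_in_j$. So $\partial_D\theta=\frac1{4\pi i}\sum\sigma_{ij}\partial_i\partial_j\theta$.

**A warm-up.** Let $g=2$, $A=E_1\times E_2$ and let $p_i$ be the zero of $\theta_i$. At the singular point $(p_1,p_2)$ we have $\partial_1^2\theta=\theta_1''(p_1)\theta_2(p_2)=0$, similarly $\partial_2^2\theta=0$, and $\partial_1\partial_2\theta=\theta_1'(p_1)\theta_2'(p_2)\ne0$. So the tangent cone is the quadric $e_1^*e_2^*$. The locus of products has tangent space $W$ = diagonal matrices, and indeed $W^\perp=\mathbb C\,e_1^*e_2^*$.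

**Step 1: a smooth family of (resolved) singular loci.** Replace $\mathcal A_g$ by $\Gamma_g(4m,8m)\backslash\mathbb H_g$, a finite level cover that carries a universal ppav on which $\{\theta(\tau,z)=0\}$ is a well-defined relative symmetric theta divisor. Replace $N$ by a component of its preimage. Codimensions and $\dim\operatorname{Sing}\Theta$ do not change.

Let $\mathcal R$ be an irreducible component of the reduced relative singular locus over $N$ that dominates $N$ and has $\dim\mathcal R=\dim N+r$. Let $\mu\ge2$ be the multiplicity of $\Theta_t$ at $z$ for general $(t,z)\in\mathcal R$. By semicontinuity all $z$-derivatives of $\theta$ of order $\le\mu-1$ vanish on $\mathcal R$. Let $\tilde{\mathcal R}\to\mathcal R$ be a projective resolution. By generic smoothness, over a dense open subset of $N_{\rm reg}$ the map $\tilde{\mathcal R}\to N$ is smooth and projective with fibers of pure dimension $r$.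

The following closed subsets of $\tilde{\mathcal R}$ are proper: the locus where $\tilde{\mathcal R}\to\mathcal R$ is not an isomorphism, the preimage of the locus where $\mathcal R\to N$ is not smooth, and the preimage of the locus of multiplicity $>\mu$. Having dimension $<\dim N+r$, they have fibers of dimension $<r$ over general $t$.

Choose a sufficiently general $t_0\in N$ with $A=A_{t_0}$ simple, a small ball $B\ni t_0$ in $N$, and a connected component $\tilde{\mathcal R}_B$ of $\tilde{\mathcal R}|_B$. It is a smooth projective family over $B$ with connected fibers $\tilde R_t$. Put $\tilde R=\tilde R_{t_0}$, which is smooth, irreducible, and of dimension $r$. Let $f:\tilde R\to A$ be the natural map. Away from the bad loci above, $f$ is an injective immersion; there put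
$$T_a:=df(T_a\tilde R)\subset E,\qquad\dim T_a=r .$$
Let $W=T_{t_0}N\subset\mathrm{Sym}^2E$ and $V=W^\perp\subset\mathrm{Sym}^2E^*$, so $\dim V=c$.

**Step 2: the quadrics.** For general $a\in\tilde R$ with $z=f(a)$, let $0\ne F_a\in\mathrm{Sym}^\mu E^*$ be the form of $\mu$-th derivatives of $\theta$ at $z$.

Let $D\in W$. Since $\mathcal R\to N$ is smooth at $(t_0,z)$, there is an arc $(\tau(s),z(s))$ in $\mathcal R$ through this point with $\tau'(0)=D$. Differentiate $\partial^I\theta=0$, $|I|=\mu-2$, along it. The terms with $z'(0)$ are derivatives of order $\mu-1$ and vanish. The remaining term is, by the heat equation, a multiple of $\sum\sigma_{ij}\partial_i\partial_j\partial^I\theta(z)$, so this sum is $0$. Hence every contraction of $F_a$ with $\mu-2$ vectors lies in $W^\perp=V$.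

Next let $w\in T_a$. Differentiating $\partial^I\theta=0$, $|I|=\mu-1$, along $w$ gives $F_a(w,\cdot,\dots,\cdot)=0$.

Fix $e_1',\dots,e'_{\mu-2}\in E$ with $q_a:=F_a(\cdot,\cdot,e'_1,\dots,e'_{\mu-2})\ne0$ for one $a$, hence for general $a$. Then
$$q_a\in V,\qquad q_a\,w=0\quad(w\in T_a).\tag{1}$$
Under a lattice translation $\theta$ is multiplied by a nowhere zero function. Since all lower derivatives vanish along $f(\tilde R)$, the $\mu$-th derivatives are multiplied by the same function. So $q$ is a section of $V\otimes f^*\mathcal O(\Theta)$, and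
$$\gamma:\tilde R\dashrightarrow\mathbb P(V)=\mathbb P^{c-1},\qquad a\mapsto[q_a],$$
is a rational map. Let $R^0\subset\tilde R$ be a dense open set on which $f$ is an injective immersion, $q_a\ne0$, and (1) holds.

## 4. Pencils of quadrics with moving kernels

A dimension count suggests itself: the $r$-dimensional $\tilde R$ maps to $\mathbb P^{c-1}$, so if $\gamma$ does not contract too much, $c$ is bounded below. We show that $\gamma$ contracts no curve of $R^0$, and even sends no curve of $R^0$ into a line. Simplicity of $A$ enters the proofs of A and B only through the next remark.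

**(4.1)** Let $h:C\to A$ be nonconstant, $C$ a smooth projective curve. The image of $J(C)\to A$ is a nonzero abelian subvariety, hence $A$. Therefore $h^*:E^*\to H^0(K_C)$ is injective. It follows that the tangent vectors to $h$ at the points of any dense open subset of $C$ span $E$: a form $\omega\in E^*$ that kills them all has $h^*\omega=0$, so $\omega=0$.

**Lemma 4.2.** There is no irreducible curve $C\subset R^0$ whose image $\gamma(C)$ is a point or is contained in a line.

*Proof.* Since $f$ is injective on $R^0$, $f|_C$ is nonconstant, and (4.1) applies to the smooth projective model of $C$. By (1), $\gamma(a)$ kills the tangent vectors of $f(C)$ at $f(a)$.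

**Step 1: a point.** If $\gamma(C)=[Q]$, then $Q$ kills a spanning set of $E$, so $Q=0$, a contradiction.

**Step 2: a line, upper bound for the degree of the kernel.** Now $\gamma(C)$ is dense in a line $\mathbb P^1\subset\mathbb P(V)$. Let $\rho$ be the generic rank of its quadrics and
$$\mathcal K=\ker\big(E\otimes\mathcal O_{\mathbb P^1}\to E^*\otimes\mathcal O(1)\big).$$
The target is torsion free, so $\mathcal K$ is a subbundle of $E\otimes\mathcal O$. It splits as $\bigoplus_{i=1}^{g-\rho}\mathcal O(-d_i)$, with $d_i\ge0$ because it sits in a trivial bundle. Put $d=\sum d_i$. The bundle $\mathcal G=(E\otimes\mathcal O)/\mathcal K$ has rank $\rho$ and degree $d$. By symmetry of the quadrics, the image of the pencil map annihilates $\mathcal K$: $(Qv)(k)=(Qk)(v)=0$. So the pencil induces an injection of sheaves $\mathcal G\to\mathcal G^*(1)$ between bundles of rank $\rho$, and comparison of degrees gives $d\le\rho-d$, that is, $2d\le\rho$.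

**Step 3: lower bound.** An inclusion $\mathcal O(-d_i)\subset E\otimes\mathcal O$ is given by $g$ sections of $\mathcal O(d_i)$, so its fibers span a space of dimension at most $h^0(\mathcal O(d_i))=d_i+1$. Hence the fibers of $\mathcal K$ span a space of dimension at most $d+g-\rho$. At a general point the fiber of $\mathcal K$ is the kernel of the quadric, so by (1) and (4.1) these fibers span $E$. Hence $g\le d+g-\rho$, that is, $\rho\le d$.

Together $2d\le\rho\le d$, so $d=\rho=0$ and the pencil is zero, a contradiction. $\square$

**What happens without simplicity.** Let $g=3$ and $A=E_1\times J(C)$, $C$ of genus $2$, so $\Theta'\cong C$ and $\operatorname{Sing}\Theta=\{p\}\times C$. The tangent cone at $(p,z')$ is $q=e_1^*\cdot d\theta'(z')$ up to a factor, its kernel $\{x_1=0,\ d\theta'(z')=0\}$ is the tangent line of $C$, and the product locus has $c=2$, $V=e_1^*\cdot\langle e_2^*,e_3^*\rangle$. The Gauss map of $C\subset J(C)$ is nonconstant, so $\gamma(C)$ is the whole line $\mathbb P(V)$. Here $\rho=2$ and $d=1$. The inequality $2d\le\rho$ holds, but the kernels span only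 $\{x_1=0\}$, of dimension $d+g-\rho=2<3$. So Step 3 fails, and so does A: $r=1$, $c=2$.

**Consequences.** By Lemma 4.2, $\gamma|_{R^0}$ has finite fibers. So $S:=\overline{\gamma(R^0)}\subset\mathbb P(V)$ is irreducible of dimension $r$. Let $S^0\subset S$ be dense open with $S^0\subset\gamma(R^0)$.

**(L)** *No line contained in $S$ meets $S^0$.* If a line $l\subset S$ meets $S^0$, then $R^0\cap\gamma^{-1}(l\cap S^0)$ maps onto $l\cap S^0$, so it contains an irreducible curve dominating $l$, contradicting Lemma 4.2.

**Proof of Proposition A.** We have $r=\dim S\le c-1$. If $c-1=r\ge1$, then $S=\mathbb P^r$, and lines pass through every point of $S$, contradicting (L). So $c\ge r+2$. $\square$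

**Where counting stops.** Suppose $c=r+2$. Then $S$ is a hypersurface in $\mathbb P^{r+1}$, and (L) alone no longer gives a contradiction. A smooth cubic surface in $\mathbb P^3$, for instance, contains only $27$ lines, so none passes through its general point. So far the directions $D\in W$ have served only to place each single $q_a$ in $V$. The way forward is that $\tilde R$ itself deforms together with $A$ in every direction $D\in W$. A holomorphic tensor on $A$ that restricts to zero on $\tilde R$ can be contracted with the deformation class of $\tilde R$. The result is a relation in the cohomology of $\tilde R$, and if $H^*(A)\to H^*(\tilde R)$ is injective in the right degree, it is a relation on $A$, that is, linear algebra in $E$.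

**From now on assume $r\ge2$ and $c=r+2\le g-2$.** We derive a contradiction. With A this proves B. Note that $g\ge r+4\ge6$.

**First properties of $S$.** $S\subset\mathbb P(V)=\mathbb P^{r+1}$ is an irreducible hypersurface. By (L) it is not a hyperplane, and not a quadric, because a quadric of dimension $\ge2$ has a line through every point. In particular $S$ spans $\mathbb P(V)$. Recall that the Gauss map sends a smooth point of $S$ to its tangent hyperplane, that the closure of its image is the dual variety $S^\vee\subset\mathbb P(V^*)$, and that by reflexivity the closure of a general fiber of the Gauss map is a linear space while $(S^\vee)^\vee=S$. A positive-dimensional fiber would give a line in $S$ through a general point. So the Gauss map of $S$ is generically finite.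

*Example.* The dual of a smooth quadric surface in $\mathbb P^3$ is a smooth quadric surface. For the cone $x_0x_2=x_1^2$ the tangent plane at $x$ is $(x_2,-2x_1,x_0,0)$, so the dual is the conic $y_1^2=4y_0y_2$ in the plane $y_3=0$.

## 5. The cohomology class of $\tilde R$

The aim is the injectivity of $f^*$. We show that the class of $f(\tilde R)$ is a multiple of a power of $[\Theta]$: it stays of Hodge type in so many directions that nothing else is possible.

**Kodaira–Spencer classes.** For a smooth proper family $\mathcal X\to B$ with fiber $X$ over $t_0$, the Kodaira–Spencer map $T_{t_0}B\to H^1(X,T_X)$ is the connecting map of $0\to T_X\to T_{\mathcal X}|_X\to T_{t_0}B\otimes\mathcal O\to0$. Let $\rho_D\in H^1(A,T_A)$ be the class of the universal family in the direction $D$.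

Let $u,v$ be the real coordinates with $z=u+\tau v$. The classes $du_i,dv_j$ are flat, and moving $\tau$ in the direction $D=(\sigma_{ij})$ changes the class of $dz_i=du_i+\sum\tau_{ij}dv_j$ by $\sum_j\sigma_{ij}\,dv_j$. Put $\epsilon_j=(dv_j)^{0,1}$. From $dz-d\bar z=(\tau-\bar\tau)dv$ we get $(dv)^{0,1}=-(2i\operatorname{Im}\tau)^{-1}d\bar z$, so the $\epsilon_j$ form a basis of $H^1(\mathcal O_A)$. Let $j:E\to H^1(\mathcal O_A)$ be the isomorphism $e_j\mapsto\epsilon_j$. By Griffiths, with a suitable fixed sign convention,
$$\rho_D\lrcorner\,\omega=j(D\omega),\qquad\omega\in E^*.\tag{2}$$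

*Example.* For $g=1$ and $D=\sigma$: $dz=du+\tau\,dv$ changes by $\sigma\,dv$, whose $(0,1)$-part is $\sigma\epsilon_1=-\sigma\,d\bar z/(2i\operatorname{Im}\tau)$.

Via $j$ we have $H^*(A,\mathbb C)=\bigwedge(E^*\oplus E)$. Since $\tau$ is symmetric, $\sum dz_k\wedge dv_k=\sum du_k\wedge dv_k=\pm c_1(\Theta)$. This class is of type $(1,1)$, so it equals
$$\theta_0:=\sum dz_k\wedge\epsilon_k=\sum e_k^*\wedge e_k .$$
By Lefschetz, multiplication by $\theta_0^m$ is injective on $\bigwedge^d(E^*\oplus E)$ if $d+m\le g$.

**The derivation $\delta_D$.** Let $\delta_D$ be the derivation of $\bigwedge(E^*\oplus E)$ with $\delta_D\omega=D\omega\in E$ for $\omega\in E^*$ and $\delta_D|_E=0$. By symmetry of $D$, $\delta_D\theta_0=\sum_{k,l}\sigma_{kl}\,e_l\wedge e_k=0$. The Gauss–Manin connection is a derivation for cup product. On the graded pieces of the Hodge filtration it induces, in the direction $D$, the map $D:E^*\to E$ on $H^{1,0}$ and $0$ on $H^{0,1}$, hence $\delta_D$ on all of cohomology.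

*Example.* For $\eta=e_1\wedge e_g^*$ we get $\delta_D\eta=e_1\wedge De_g^*$. As $D$ varies these fill $e_1\wedge E$, of dimension $g-1$.

**Lemma 5.1.** Let $g\ge4$, $1\le p\le g-1$, $\eta\in\bigwedge^pE^*\otimes\bigwedge^pE$, $\eta\notin\mathbb C\theta_0^p$. Then $\dim\{\delta_D\eta:D\in\mathrm{Sym}^2E\}\ge g-1$.

*Proof.* **Step 1: reduction to highest weight vectors.** Since $\delta_D\theta_0^p=0$, the dimension depends only on $\eta$ modulo $\theta_0^p$. The map $(D,\eta)\mapsto\delta_D\eta$ is bilinear and $GL(E)$-equivariant. So the locus in $\mathbb P\big((\bigwedge^pE^*\otimes\bigwedge^pE)/\mathbb C\theta_0^p\big)$ where the dimension is $\le g-2$ is closed and $GL(E)$-stable. If it is nonempty, then by Borel's fixed point theorem it contains a line fixed by the group of upper triangular matrices, that is, a highest weight line.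

**Step 2: the list.** As $\bigwedge^pE^*\cong\bigwedge^{g-p}E\otimes\det^{-1}$, Pieri's rule gives $\bigwedge^pE\otimes\bigwedge^{g-p}E=\bigoplus_i$ of highest weights $(2^i,1^{g-2i},0^i)$, and after the twist our representation is multiplicity free with highest weights $(1^i,0^{g-2i},(-1)^i)$, $0\le i\le\min(p,g-p)$. The highest weight vectors are
$$\eta_i=e_1\wedge\dots\wedge e_i\wedge f_i\wedge\theta_0^{p-i},\qquad f_i=e^*_{g-i+1}\wedge\dots\wedge e^*_g .$$
Indeed, unipotent upper triangular matrices fix $e_1\wedge\dots\wedge e_i$ and $f_i$, the class $\theta_0$ is $GL(E)$-invariant, the weight is right, and $\eta_i\ne0$ by Lefschetz because $2i+(p-i)\le g$. Since $\eta_0=\theta_0^p$ is divided out, and by multiplicity freeness, only the lines of $\eta_i$ with $1\le i\le g/2$ have to be considered.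

**Step 3: the count.** We have $\delta_D\eta_i=e_1\wedge\cdots\wedge e_i\wedge\delta_Df_i\wedge\theta_0^{p-i}$, and multiplication by $\theta_0^{p-i}$ is injective on $\bigwedge^{2i}$. So we bound the dimension of $\{e_1\wedge\cdots\wedge e_i\wedge\delta_Df_i\}$. Let $H=\{g-i+1,\dots,g\}$. Take $D=e_ae_b$ with $b\in H$ and $a\in\{i+1,\dots,g\}\supset H$. Then $De_b^*$ is a nonzero multiple of $e_a$, $De_a^*$ one of $e_b$, and the other $De_c^*$ vanish. So $e_1\wedge\cdots\wedge e_i\wedge\delta_Df_i$ is a combination with nonzero coefficients of the basis monomials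
$$e_1\cdots e_i\,e_a\wedge(f_i\text{ without }e_b^*)\quad\text{and, if }a\in H,\ a\ne b,\quad e_1\cdots e_i\,e_b\wedge(f_i\text{ without }e_a^*).$$
A monomial shows which vector was added and which form was removed, so different unordered pairs $\{a,b\}$ involve disjoint sets of monomials. There are $i(g-2i)$ pairs with $a\notin H$ and $\frac{i(i+1)}2$ with both in $H$. So the dimension is at least
$$i(g-2i)+\tfrac{i(i+1)}2=\tfrac{i(2g-3i+1)}2 .$$
This is concave in $i$ on $[1,g/2]$. At $i=1$ it equals $g-1$. At $i=g/2$ it equals $\frac{g(g+2)}8\ge g-1$, because $(g-2)(g-4)\ge0$. So it is $\ge g-1$ throughout, and the locus of Step 1 is empty. $\square$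

**The class is a multiple of $\theta_0^{g-r}$.** Let $f_t:\tilde R_t\to A_t$ be the natural maps. The classes $f_{t*}[\tilde R_t]$ form a flat section over $B$ and are of type $(g-r,g-r)$ for all $t\in B$. So $\eta:=f_*[\tilde R]$ satisfies $\delta_D\eta=0$ for all $D\in W$. As $W$ has codimension $c$ in $\mathrm{Sym}^2E$, $\dim\{\delta_D\eta:D\in\mathrm{Sym}^2E\}\le c\le g-2$. Lemma 5.1 with $p=g-r$ gives $\eta=\lambda_0\,\theta_0^{g-r}$. Moreover $\lambda_0\ne0$: $f$ is generically injective and $\Theta$ is ample, so $\eta\cdot c_1(\Theta)^r\ne0$.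

**(3)** *$f^*:H^i(A,\mathbb C)\to H^i(\tilde R,\mathbb C)$ is injective for $i\le r$.* If $f^*x=0$, then by the projection formula $0=f_*f^*x=x\cup\eta=\lambda_0\,x\,\theta_0^{g-r}$, and $x=0$ by Lefschetz because $i+(g-r)\le g$.

**(4)** *There is a constant $C_0\ne0$ with*
$$\int_{\tilde R}f^*(\alpha\wedge j(\mathsf u))=C_0\langle\alpha,\mathsf u\rangle\qquad(\alpha\in\textstyle\bigwedge^rE^*,\ \mathsf u\in\bigwedge^rE).$$
The left side is $\lambda_0\int_A\alpha\wedge j(\mathsf u)\wedge\theta_0^{g-r}$. Since $\bigwedge^{2g}(E^*\oplus E)=\det E^*\otimes\det E$ is the trivial representation, this is a $GL(E)$-invariant pairing of dual irreducible representations, so by Schur it is a multiple of $\langle\cdot,\cdot\rangle$. It is nonzero because $\theta_0^r$ is a sum of products $\alpha\wedge j(\mathsf u)$ and $\theta_0^g\ne0$.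

## 6. Contraction with the Kodaira–Spencer class: quadrics vanishing on all $T_a$

We now carry out the contraction for the first time, on a tensor with two factors.

**The contraction formula.** For $D\in W$ let $\xi_D\in H^1(\tilde R,T_{\tilde R})$ be the Kodaira–Spencer class of $\tilde{\mathcal R}_B\to B$. The $B$-morphism from $\tilde{\mathcal R}_B$ to the universal family over $B$ maps the extension $0\to T_{\tilde R}\to T_{\tilde{\mathcal R}_B}|_{\tilde R}\to W\otimes\mathcal O\to0$ to the pullback of the corresponding extension on $A$. So $df(\xi_D)=f^*\rho_D$ in $H^1(\tilde R,f^*T_A)$, and (2) gives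
$$\xi_D\lrcorner f^*\omega=f^*j(D\omega)\in H^1(\tilde R,\mathcal O),\qquad\omega\in E^*.\tag{5}$$

**Lemma 6.1.** If $Q\in\mathrm{Sym}^2E^*$ and $Q|_{T_a}=0$ for general $a$, then $Q=0$.

*Proof.* The section $\sum_kf^*e_k^*\otimes f^*(Qe_k)$ of $\Omega^1_{\tilde R}\otimes\Omega^1_{\tilde R}$ takes the value $\sum_k e_k^*(w)\,(Qe_k)(w')=Q(w,w')$ on $w,w'\in T_a$. So it is $0$. Contract the first factor with $\xi_D$, $D\in W$. By (5),
$$f^*\Big(\sum_kj(De_k^*)\cdot Qe_k\Big)=0\quad\text{in }H^1(\Omega^1_{\tilde R})=H^{1,1}(\tilde R).$$
By (3) with $i=2$ (here $r\ge2$ is used), $\sum_kDe_k^*\otimes Qe_k=0$ in $E\otimes E^*$. Contracting with $x\in E^*$ gives $\sum_kx(De_k^*)\,Qe_k=\sum_k e_k^*(Dx)\,Qe_k=Q(Dx)=0$. So $QD=0$, and by transposition $DQ=0$, for all $D\in W$. If $Q\ne0$, choose $y=Qe\ne0$ in $E^*$. Then $Dy=0$ for all $D\in W$, so $W\subset\mathrm{Sym}^2(y^\perp)$. In a basis with $y=e_1^*$ this says that the first row and column of $D$ vanish, which is $g$ conditions. So $c\ge g$, contradicting $c\le g-2$. $\square$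

## 7. Tangent hyperplanes of $S$ and restriction to $T_a$

The aim is to see that restricting the quadrics of $V$ to $T_a$ loses all but one dimension, and to compute the members of $V$ killing a general $y\in T_b$.

**Restriction to $T_a$.** Near a general $a$ take local coordinates $s_1,\dots,s_r$ on $R^0$, a lift $\varphi$ of $f$ to $E$, and a holomorphic lift $q(s)\in V$ of $\gamma$. Subscripts denote derivatives, so $T_a=\langle\varphi_1,\dots,\varphi_r\rangle$. Differentiating $q\varphi_i=0$ gives $q_j\varphi_i=-q\varphi_{ij}$, so
$$q_j(\varphi_i,\varphi_k)=-q(\varphi_{ij},\varphi_k)=0,$$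
because $q\varphi_k=0$. Since $\gamma$ is generically immersive, $\check T_a:=\langle q,q_1,\dots,q_r\rangle$ has dimension $r+1$. It is a hyperplane of $V$, namely the tangent hyperplane to $S$ at $\gamma(a)$, and all its elements vanish on $T_a$. Let $\ell_a\in V^*$ be an equation of $\check T_a$. The linear map $Q\mapsto Q|_{T_a}$ on $V$ kills $\ker\ell_a$, so there is $s_a\in\mathrm{Sym}^2T_a^*$ with
$$Q|_{T_a}=\ell_a(Q)\,s_a\quad(Q\in V),\qquad s_a\ne0\text{ for general }a.\tag{6}$$
Were $s_a=0$ for general $a$, all $Q\in V$ would vanish on $T_a$ for general $a$, contradicting Lemma 6.1. Note that $\ell_a(q_a)=0$.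

**(7)** *The $\ell_a$, with $a$ in any dense open set, span $V^*$.* Otherwise some $0\ne Q_0\in V$ has $\ell_a(Q_0)=0$, that is, $Q_0|_{T_a}=0$, for general $a$, contradicting Lemma 6.1.

**Lemma 7.1.** For general $b$ and general $y\in T_b$: $\Lambda_y:=\{Q\in V:Qy=0\}=\mathbb Cq_b$.

*Proof.* Always $q_b\in\Lambda_y$. Suppose that the generic dimension of $\Lambda_y$ over the irreducible variety $\{(b,[y]):b\in R^0,\ [y]\in\mathbb P(T_b)\}$ is $\ge2$. Over a dense smooth open subset $M$,
$$\mathcal J=\{(b,[y],[Q]):[Q]\in\mathbb P(\Lambda_y)\}$$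
is a projective bundle, irreducible and smooth. The closure of its image in $\mathbb P(V)$ is irreducible and contains the hypersurface $S$, because $[q_b]\in\mathbb P(\Lambda_y)$. So it is $S$ or $\mathbb P(V)$.

**Step 1: it is not $S$.** Otherwise for general $b$ we have $\gamma(b)\in S^0$ and $\gamma(b)\in\mathbb P(\Lambda_y)\subset S$ with $\dim\mathbb P(\Lambda_y)\ge1$, contradicting (L).

**Step 2: it is not $\mathbb P(V)$.** Otherwise $\mathcal J\to\mathbb P(V)$ is dominant, and through a general point of $\mathcal J$ there is a local holomorphic section. It gives a holomorphic map $Q\mapsto y(Q)\in E\setminus0$ on an open set of $V$ with $Q\,y(Q)=0$. Differentiating $Q(y(Q),y(Q))=0$ in the direction $P\in V$ gives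
$$0=P(y,y)+2\,Q(y,dy(P))=P(y,y).$$
The point of $\mathcal J$ was general, so every $P\in V$ satisfies $P(y,y)=0$ for general $b$ and general $y\in T_b$, that is, $P|_{T_b}=0$ for general $b$. This contradicts Lemma 6.1. $\square$

## 8. Two-by-two minors of quadrics stay in $V$

This is the second contraction, now on a tensor in $K_{\tilde R}\otimes\Omega^1_{\tilde R}$. It produces new elements of $V$ out of old ones. For $y_1,y_2\in E$ and $Q,Q'\in V$ put
$$m_{QQ'}:=(Qy_1)(Q'y_2)-(Q'y_1)(Qy_2)\in\mathrm{Sym}^2E^*,$$
the determinant of the matrix of linear forms with rows $(Qy_1,Qy_2)$ and $(Q'y_1,Q'y_2)$. It is alternating in $(Q,Q')$ and in $(y_1,y_2)$.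

**Proposition 8.1.** For general $b$, all $y_1,y_2\in T_b$ and all $Q,Q'\in V$, the quadric $m_{QQ'}$ lies in $V$.

*Proof.* **Step 1: a tensor.** By continuity we may take $y_1$ general in $T_b$. Since $q_by_1=q_by_2=0$, $m_{QQ'}$ depends only on $Q,Q'$ modulo $q_b$. Let $Q_0,\dots,Q_r\in V$ be a basis modulo $q_b$, and put $\alpha_i=Q_iy_1$, $\beta_i=Q_iy_2\in E^*$. By Lemma 7.1 the $\alpha_i$ are linearly independent: $\sum c_i\alpha_i=0$ says $\sum c_iQ_i\in\Lambda_{y_1}=\mathbb Cq_b$. Write $\alpha_{\hat k}=\alpha_0\wedge\cdots\widehat{\alpha_k}\cdots\wedge\alpha_r$, similarly $\alpha_{\hat k\hat l}$, and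
$$T=\sum_{k=0}^r(-1)^k\alpha_{\hat k}\otimes\beta_k\in\textstyle\bigwedge^rE^*\otimes E^*.$$

**Step 2: the pullback of $T$ to $H^0(\tilde R,K_{\tilde R}\otimes\Omega^1_{\tilde R})$ is zero.** For general $a$, $q_a\equiv\sum\kappa_iQ_i$ modulo $q_b$ with $\kappa\ne0$. Since $q_a$ kills $T_a$ and $q_b$ kills $y_1,y_2$,
$$\sum\kappa_i\,\alpha_i|_{T_a}=0=\sum\kappa_i\,\beta_i|_{T_a}.$$
The $\alpha_i|_{T_a}$ are $r+1$ vectors in the $r$-dimensional space $T_a^*$. If they have rank $<r$, all $\alpha_{\hat k}|_{T_a}$ vanish. If they have rank $r$, their linear relations form the line $\mathbb C\kappa$. By Cramer's rule the signed maximal minors $\big((-1)^k\alpha_{\hat k}|_{T_a}\big)_k$ are the coefficients of such a relation. In both cases $(-1)^k\alpha_{\hat k}|_{T_a}=\kappa_k\,\zeta$ for some $\zeta\in\bigwedge^rT_a^*$, and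
$$T|_{T_a}=\zeta\otimes\sum_k\kappa_k\,\beta_k|_{T_a}=0 .$$

**Step 3: contraction.** Contract the $\Omega^1$-factor with $\xi_D$, $D\in W$. By (5), $\sum_k(-1)^kf^*\alpha_{\hat k}\cdot f^*j(D\beta_k)=0$ in $H^1(\tilde R,K_{\tilde R})=H^{r,1}(\tilde R)$. Multiply by $f^*(j(u_2)\wedge\dots\wedge j(u_r))$ for arbitrary $u_i\in E$, integrate, and use (4):
$$\sum_k(-1)^k\langle\alpha_{\hat k},\,D\beta_k\wedge u_2\wedge\dots\wedge u_r\rangle=0,\qquad\text{so}\qquad\sum_k(-1)^k\,\iota_{D\beta_k}\alpha_{\hat k}=0\ \text{ in }\textstyle\bigwedge^{r-1}E^*.$$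

**Step 4: reading off the coefficients.** In $\alpha_{\hat k}$ the factor $\alpha_l$ is preceded by $l$ factors if $l<k$ and by $l-1$ if $l>k$. So
$$\iota_{D\beta_k}\alpha_{\hat k}=\sum_{l<k}(-1)^lD(\alpha_l,\beta_k)\,\alpha_{\hat k\hat l}-\sum_{l>k}(-1)^lD(\alpha_l,\beta_k)\,\alpha_{\hat k\hat l}.$$
Summing over $k$ with signs and exchanging the names $k,l$ in the second part,
$$\sum_{l<k}(-1)^{k+l}\big[D(\alpha_l,\beta_k)-D(\alpha_k,\beta_l)\big]\,\alpha_{\hat k\hat l}=0 .$$
The $\alpha_i$ are independent, so the $\alpha_{\hat k\hat l}$ are independent and every bracket vanishes. This says that $\alpha_l\beta_k-\alpha_k\beta_l=m_{Q_lQ_k}$ is annihilated by every $D\in W$, so it lies in $W^\perp=V$. By bilinearity all $m_{QQ'}$ lie in $V$. $\square$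

**Radicals.** Let $a,b$ be general and $y_1,y_2\in T_b$. For $x\in T_a$ we have $(q_ay_i)(x)=(q_ax)(y_i)=0$, so $m_{q_aQ'}|_{T_a}=0$, and (6) gives $\ell_a(m_{q_aQ'})=0$. Also $m_{q_bQ'}=0$. Hence
$$\text{the skew form }(Q,Q')\mapsto\ell_a(m_{QQ'})\text{ on }V\text{ has }q_a\text{ and }q_b\text{ in its radical.}\tag{8}$$

## 9. The case $r\ge3$: a linear map preserving all planes

For general $(a,b)$ put $U=V/\langle q_a,q_b\rangle$, so $\dim U=r$. For $x\in T_a$, $y\in T_b$ the number $Q(x,y)$ depends only on the class of $Q$ in $U$, by (1).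

**Step 1: for general $(a,b)$ and general $y\in T_b$ the map $U\to T_a^*$, $Q\mapsto Qy|_{T_a}$, is an isomorphism.** As in Section 8 with $y_1=y$, the $\alpha_i=Q_iy$ $(0\le i\le r)$ are independent, so $\alpha_{\hat k}\ne0$ and $f^*\alpha_{\hat k}\ne0$ by (3) with $i=r$. Hence for general $a$ the $r$ forms $\alpha_i|_{T_a}$, $i\ne k$, are a basis of $T_a^*$. So the map is surjective, and the dimensions agree.

Exchanging $a$ and $b$: for general $x\in T_a$ the map $N_x:U\to T_b^*$, $N_x(Q)=Qx|_{T_b}$, is an isomorphism.

**Step 2: $\bigwedge^2N_x$ depends on $x$ only by a factor.** For $x\in T_a$ and $y_1,y_2\in T_b$, Proposition 8.1 and (6) give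
$$(\textstyle\bigwedge^2N_x)(Q\wedge Q')(y_1\wedge y_2)=Q(x,y_1)Q'(x,y_2)-Q'(x,y_1)Q(x,y_2)=m_{QQ'}(x,x)=s_a(x,x)\,\ell_a(m_{QQ'}).$$
By (8), $\ell_a(m_{QQ'})$ depends only on the classes of $Q,Q'$ in $U$. So $\bigwedge^2N_x=s_a(x,x)\,\Xi$ with $\Xi:\bigwedge^2U\to\bigwedge^2T_b^*$ independent of $x$.

**Step 3: $N_x$ depends on $x$ only by a factor if $r\ge3$.** For general $x,x'$ both $N_x,N_{x'}$ are invertible, so $\bigwedge^2(N_x^{-1}N_{x'})$ is a nonzero scalar. Thus $N_x^{-1}N_{x'}$ preserves every plane of $U$. Since $r\ge3$, every line of $U$ is an intersection of two planes, so $N_x^{-1}N_{x'}$ preserves every line and is a scalar.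

**Step 4: contradiction.** Fix such an $x$. By linearity $N_{x'}=\lambda(x')N_x$ for all $x'\in T_a$, with $\lambda\in T_a^*$. Choose $0\ne x'\in\ker\lambda$. Then $Q(x',y)=0$ for all $Q\in U$ and $y\in T_b$, so all forms $Qy|_{T_a}$ vanish at $x'$. This contradicts Step 1 and proves B for $r\ge3$.

For $r=2$ this argument stops exactly at Step 3: $U$ is itself a plane, and $\bigwedge^2N_x=s_a(x,x)\,\Xi$ only says that $\det N_x$ is proportional to $s_a(x,x)$. Since $r=2$ is the case that Theorem 1 needs, we exploit (8) differently, by letting $a$ vary with $b$ fixed.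

## 10. The case $r=2$: a symplectic form on $V^*$

Now $\dim V=4$ and $S\subset\mathbb P^3$ is a surface. The plan is to build a linear map $\nu:V^*\to V$ with $\nu(\ell_a)\in\mathbb Cq_a$, to see that it is a symplectic form, and to find that the dual surface would have isotropic tangent spaces that are too large.

**The dual surface.** $S^\vee=\overline{\{[\ell_a]\}}\subset\mathbb P(V^*)$ is an irreducible surface, because the Gauss map is generically finite. It spans $\mathbb P(V^*)$ by (7).

**(9)** *No nonzero quadratic form on $V^*$ vanishes on $S^\vee$.* If one does, its zero quadric is not a union of planes, because the irreducible surface $S^\vee$ would be one of them and would not span. So it is irreducible and equals $S^\vee$. By biduality $S=(S^\vee)^\vee$ is a smooth quadric or (if $S^\vee$ is a cone) a conic curve. The first is excluded in Section 4, and the second because $\dim S=2$.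

**Step 1: the maps $\nu_b$.** For general $b$ fix a basis $y_1,y_2$ of $T_b$ and put $V_b=V/\mathbb Cq_b$, of dimension $3$. By Proposition 8.1, $m$ induces $M_b:\bigwedge^2V_b\to V$. As $m_{QQ'}$ is alternating in $(y_1,y_2)$, changing the basis only rescales $M_b$, so we may take $y_1$ general in $T_b$. Fix a volume form on $V_b$. Every skew form on $V_b$ is $\mathrm{vol}(v,\cdot,\cdot)$ for a unique $v$, and if it is nonzero its radical is $\mathbb Cv$. So there is a linear map $\nu_b:V^*\to V_b$ with $\ell\circ M_b=\mathrm{vol}(\nu_b(\ell),\cdot,\cdot)$. By (8) the class $\bar q_a$ lies in the radical of $\ell_a\circ M_b$, and $\bar q_a\neq0$ for general $a$. So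
$$\nu_b(\ell_a)\in\mathbb C\,\bar q_a\quad\text{for general }a.\tag{10}$$

**Step 2: $\nu_b\ne0$ for general $b$.** Otherwise $M_b=0$ for general $b$, that is, $(Qy_1)(Q'y_2)=(Q'y_1)(Qy_2)$ for all $Q,Q'\in V$. Let $Q,Q'$ be independent in $V_b$. By Lemma 7.1 the linear forms $Qy_1$, $Q'y_1$ are independent. By unique factorization $Qy_1$ divides $Qy_2$, so $Qy_2=t\,Qy_1$, and then $Q'y_2=t\,Q'y_1$ with the same $t$. So $t$ does not depend on $Q$, and $Q(y_2-ty_1)=0$ for all $Q\in V$, including $q_b$. Hence $0\ne y_2-ty_1\in T_b\cap U_0$ with $U_0=\bigcap_{Q\in V}\ker Q$.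

So for general $b$ the forms in $U_0^\perp\subset E^*$ restrict to the plane $T_b$ in a space of dimension $\le1$. Thus $f^*(\omega\wedge\omega')=0$ for $\omega,\omega'\in U_0^\perp$, and by (3) with $i=2$, $\omega\wedge\omega'=0$. Hence $\dim U_0^\perp\le1$. As $V\subset\mathrm{Sym}^2U_0^\perp$, we get $\dim V\le1$, a contradiction.

The kernel of $\nu_b$ is thus a proper subspace, so by (7) $\nu_b(\ell_a)\ne0$ for general $a$.

**Step 3: comparing $\nu_b$ and $\nu_{b'}$.** Take general $b,b'$ and let $n,n':V^*\to V/\langle q_b,q_{b'}\rangle\cong\mathbb C^2$ be induced by $\nu_b,\nu_{b'}$. For general $a$, $q_a\notin\langle q_b,q_{b'}\rangle$, since $S$ is not contained in a line. So by (10) and Step 2, $n(\ell_a)$ and $n'(\ell_a)$ are nonzero multiples of the class of $q_a$. These classes are not all proportional, since $S$ is not contained in a plane, so $n$ and $n'$ are surjective. The quadratic form $\ell\mapsto n(\ell)\wedge n'(\ell)$ vanishes on $S^\vee$, hence is $0$ by (9). Polarizing,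
$$n(\ell)\wedge n'(\ell')+n(\ell')\wedge n'(\ell)=0 .$$
For $\ell\in\ker n$ this gives $n(\ell')\wedge n'(\ell)=0$ for all $\ell'$, so $n'(\ell)=0$ by surjectivity of $n$. Thus $\ker n\subset\ker n'$, and both have dimension $2$, so $n'=hn$ with $h\in GL_2$. Now $v\wedge hv=0$ for all $v\in\mathbb C^2$, so $h$ is a scalar: $n'=tn$ with $t\ne0$.

**Step 4: gluing to $\nu:V^*\to V$.** The map
$$V\to V/q_b\times_{V/\langle q_b,q_{b'}\rangle}V/q_{b'}$$
is injective, since $\mathbb Cq_b\cap\mathbb Cq_{b'}=0$, and the target has dimension $3+3-2=4$. So it is an isomorphism. By Step 3, $\nu_b$ and $t^{-1}\nu_{b'}$ agree in $V/\langle q_b,q_{b'}\rangle$. So there is a unique linear $\nu:V^*\to V$ inducing $\nu_b$ modulo $q_b$ and $t^{-1}\nu_{b'}$ modulo $q_{b'}$. For general $a$, the vectors $q_a,q_b,q_{b'}$ are independent and (10) gives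
$$0\ne\nu(\ell_a)\in\langle q_a,q_b\rangle\cap\langle q_a,q_{b'}\rangle=\mathbb Cq_a .$$

**Step 5: $\nu$ is symplectic.** Since $\ell_a(q_a)=0$, we have $\ell_a(\nu(\ell_a))=0$ for general $a$. By (9) the quadratic form $\ell\mapsto\ell(\nu(\ell))$ is zero, so the bilinear form $\Psi(\ell,\ell'):=\ell'(\nu(\ell))$ on $V^*$ is skew. As $\nu(\ell_a)$ spans $\mathbb Cq_a$ and the $q_a$ span $V$, $\nu$ is invertible. So $\Psi$ is a symplectic form on the $4$-dimensional space $V^*$.

**Step 6: an isotropic space that is too large.** Near a general $a$ choose a holomorphic lift $\ell(s)$ of $[\ell_a]$. Then $\ell,\ell_1,\ell_2$ are independent, because $\dim S^\vee=2$. By construction of $\check T_a$, $\ell(q)=0$ and $\ell(q_i)=0$. Differentiating $\ell(q)=0$ gives $\ell_i(q)=-\ell(q_i)=0$. Since $\nu(\ell)$ is a multiple of $q$,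
$$\Psi(\ell,\ell_i)=\ell_i(\nu(\ell))=0 .$$
Differentiating once more, $\Psi(\ell_j,\ell_i)=-\Psi(\ell,\ell_{ij})$. The right side is symmetric in $i,j$ and the left side is skew, so $\Psi(\ell_1,\ell_2)=0$. Therefore $\langle\ell,\ell_1,\ell_2\rangle$ is a $3$-dimensional isotropic subspace of a $4$-dimensional symplectic space, where isotropic subspaces have dimension at most $2$. This contradiction proves B for $r=2$, and with it Theorem 1. Together with Section 9, B holds for all $r\ge2$, and Theorem 2 follows as in Section 2. $\blacksquare$
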